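# Eigenvalue multiplicities of the Burnside chain on words, and a crossing at $k=3r$

## 1. One binomial per eigenvalue: words of length one, two and three

Fix an alphabet $C_k=\{0,1,\dots,k-1\}$ with $k\ge2$, and let $\mathfrak X=C_k^n$ be the set of words of length $n\ge1$. The symmetric group $S_n$ permutes the coordinates. For a word $x$ let $G_x=\{s\in S_n:x^s=x\}$, and for a permutation $s$ let $\mathfrak X_s=\{y\in\mathfrak X:y^s=y\}$. A word is fixed by $s$ exactly when it is constant on every cycle of $s$. So $G_x$ is the product of the symmetric groups on the level sets of $x$, and $|\mathfrak X_s|=k^{\text{number of cycles of }s}$.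

**Definition (Burnside chain).** From $x$, choose $s$ uniformly in $G_x$, then choose $y$ uniformly in $\mathfrak X_s$; that is, label each cycle of $s$ independently and uniformly with one of the $k$ letters. The transition matrix is
$$K_n(x,y)=\frac1{|G_x|}\sum_{s\in G_x\cap G_y}\frac1{|\mathfrak X_s|}.$$

For instance, from $x=(a,a,b)$ with $a\ne b$, the permutation $s$ is the identity or the transposition $(1\,2)$, each with probability $\frac12$. In the first case $y$ is a uniform word. In the second case $y=(c,c,d)$ with $c,d$ uniform and independent.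

The identity always lies in $G_x\cap G_y$, so all entries of $K_n$ are positive and the chain is ergodic. Let $\pi(x)=\frac1{Z|\mathcal O_x|}$, where $\mathcal O_x$ is the orbit of $x$ and $Z$ the number of orbits. Since $1/|\mathcal O_x|=|G_x|/n!$, the quantity $\pi(x)K_n(x,y)$ is symmetric in $x,y$, so the chain is reversible with respect to $\pi$. Hence $K_n$ is diagonalizable with real eigenvalues, and multiplicities are well defined.

How does the multiplicity of a fixed number $\rho\neq0$ as an eigenvalue of $K_n$ depend on $n$? The first guess is the cleanest possible answer. It is a conjecture in Persi Diaconis, Andrew Lin, Arun Ram, "A curiously slowly mixing Markov chain", arXiv:2511.01245 (2025).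

**Conjecture.** Fix $k$, and let $\rho$ be a nonzero eigenvalue of $K_n$ for some $n$. Then there are integers $a_\rho,b_\rho$, depending on $\rho$ and $k$ but not on $n$, such that for every $n\ge1$ the multiplicity of $\rho$ as an eigenvalue of $K_n$ equals $a_\rho\binom n{b_\rho}$. (The multiplicity is $0$ when $\rho$ is not an eigenvalue of $K_n$, and $\binom nb=0$ for $n<b$.)

Let us test it by hand. We let $K_n$ act on functions by $(K_nf)(x)=\sum_yK_n(x,y)f(y)$, the expected value of $f$ after one step from $x$. If a subspace contains the image of $K_n$, then it is invariant, $K_n$ is zero on the quotient, and so all nonzero eigenvalues with their multiplicities are already visible on that subspace.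

*Length one.* Here $s$ is the identity and $y$ is uniform, so $K_1=J/k$ with $J$ the all-ones matrix. The only nonzero eigenvalue is $1$, once.

*Length two.* $(K_2f)(x)$ depends only on whether $x_1=x_2$. So the image lies in the span of $1$ and $\delta=\mathbf 1[x_1=x_2]$. If $x_1\ne x_2$ then $y$ is uniform and $(K_2\delta)(x)=\frac1k$. If $x_1=x_2$ then $(K_2\delta)(x)=\frac12\cdot\frac1k+\frac12$. Therefore
$$K_2\delta=\tfrac1k\cdot 1+\rho_2\,\delta,\qquad \rho_2=\tfrac12\bigl(1-\tfrac1k\bigr)=\frac{k-1}{2k},$$
and the nonzero eigenvalues of $K_2$ are $1$ and $\rho_2$, once each.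

*Length three.* $(K_3f)(x)$ depends only on which coordinates of $x$ coincide. With $\delta_{ij}=\mathbf 1[x_i=x_j]$ and $\delta_{123}=\mathbf 1[x_1=x_2=x_3]$, the indicators of the coincidence patterns are $\delta_{123}$, $\delta_{ij}-\delta_{123}$ and $1-\delta_{12}-\delta_{13}-\delta_{23}+2\delta_{123}$. So the image of $K_3$ lies in the span of $1,\delta_{12},\delta_{13},\delta_{23},\delta_{123}$.

Consider $K_3\delta_{12}$. If $x_1\ne x_2$, positions $1$ and $2$ lie in different cycles. If $x_1=x_2$ with a level set of size two, they share a cycle with probability $\frac12$. With a level set of size three, they share a cycle for $(1\,2)$ and for the two 3-cycles, so again with probability $\frac36=\frac12$. Hence $K_3\delta_{12}=\frac1k+\rho_2\delta_{12}$, exactly as in length two, and likewise for the other pairs. Next,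
$$(K_3\delta_{123})(x)=\begin{cases}\frac1{k^2}&\text{all }x_i\text{ distinct},\\[2pt] \frac12\bigl(\frac1{k^2}+\frac1k\bigr)&\text{exactly two equal},\\[2pt] \frac1{6k^2}+\frac1{2k}+\frac13&\text{all equal}.\end{cases}$$
Write this as $c_0+c_1(\delta_{12}+\delta_{13}+\delta_{23})+c_3\delta_{123}$. Then $c_0=\frac1{k^2}$, $c_1=\frac12(\frac1k-\frac1{k^2})$, and
$$c_3=\frac1{6k^2}+\frac1{2k}+\frac13-\frac1{k^2}-\frac3{2k}+\frac3{2k^2}=\frac{k^2-3k+2}{3k^2}=\frac{(k-1)(k-2)}{3k^2}=:\rho_3 .$$
For $k\ge3$ all five patterns occur, the five functions are independent, and $K_3$ is triangular on them. The nonzero eigenvalues are $1$ (once), $\rho_2$ (three times), $\rho_3$ (once). For $k=2$ the function $\delta_{123}$ is a combination of the other four, which are independent. There the nonzero eigenvalues are $1$ (once) and $\rho_2=\frac14$ (three times).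

So far the guess holds. The multiplicities of $\rho_2$ are $0,1,3$, that is $\binom n2$; those of $\rho_3$ (for $k\ge3$) are $0,0,1$, that is $\binom n3$. The two eigenvalues are different, since $\rho_2=\rho_3$ would mean $3k=2(k-2)$, i.e. $k=-4$. This last remark should make us suspicious. The numbers $\rho_2$ and $\rho_3$ are two different functions of $k$, and nothing structural keeps their graphs apart. They just happen to meet at a value of $k$ which is not an alphabet size.

We shall prove that the guess is right for $k=2$ and wrong in general. Write $(k)_b=k(k-1)\cdots(k-b+1)$. The matrices $A_m$ in the next statement are the ones of Theorem 1 below; they isolate what is new at length $m$.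

**Theorem 2.** Let $r\ge5$ and $k=3r$. Then
$$\rho=\frac{(k)_r}{9\cdot2^{r-3}k^r}=\frac{(k)_{r+1}}{3\cdot2^{r-2}k^{r+1}}\ne0$$
is an eigenvalue of both $A_{2r-1}$ and $A_{2r}$, so the multiplicity of $\rho$ in $K_n$ is not of the form $a\binom nb$. For $k=15$: $\rho=\frac{14\cdot13\cdot12\cdot11}{36\cdot15^4}=\frac{2002}{151875}$, an eigenvalue of both $A_9$ and $A_{10}$.

**Theorem 3.** The conjecture holds for $k=2$.

Thus the conjecture fails for every $k=3r$ with $r\ge5$, the smallest such case being $k=15$. These notes do not settle which other values of $k$ satisfy it.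

## 2. Restriction to a subset of coordinates

In length three we saw that $K_3$ treats a function of two coordinates exactly as $K_2$ does. This is general, and it gives the true form of the multiplicities. Write $[m]=\{1,\dots,m\}$ and $\operatorname{mult}_{K_n}(\rho)$ for the multiplicity of $\rho$ in $K_n$. Words of length $0$ give $K_0=(1)$.

**Theorem 1.** There are matrices $A_m$ ($m\ge0$), depending on $k$ and $m$ only, such that for every $\rho$ and $n$
$$\operatorname{mult}_{K_n}(\rho)=\sum_{m=0}^n\binom nm\alpha_m(\rho),\qquad \alpha_m(\rho)=\text{algebraic multiplicity of }\rho\text{ in }A_m. \tag{1}$$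
Moreover $A_0=(1)$ and $A_1=0$. Hence the conjecture for $k$ holds if and only if no nonzero $\rho$ is an eigenvalue of $A_m$ for two different $m$.

Let $V=\mathbb R^{C_k}$ and view $V^{\otimes n}$ as the space of functions on $C_k^n$. Let $V_0\subset V$ be the functions with sum zero, let $H=I-\frac1kJ$ be the projection of $V$ onto $V_0$, with entries $H(a,b)=\delta_{ab}-\frac1k$, and put $Q_m=H^{\otimes m}$. Note $H1=0$.

**Step 1: restriction.** This step shows that $K_n$ preserves the functions that depend only on the coordinates in a set $S\subseteq[n]$, and acts on them as $K_{|S|}$. Deleting the point $N$ from the cycle notation of a permutation in $S_N$ gives a permutation in $S_{N-1}$. Each permutation in $S_{N-1}$ arises exactly $N$ times, because $N$ can be reinserted after any of the $N-1$ other points or as a fixed point. So deletion takes a uniform permutation to a uniform permutation. Now take $s$ uniform in $G_x$, a product of symmetric groups on level sets, and delete all points outside $S$ one after another. The induced permutation of $S$ is uniform in $G_{x|_S}$. Two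 points of $S$ share a cycle of $s$ if and only if they share a cycle of the induced permutation. Hence the labels that $y$ puts on $S$ come from uniform independent labels of the cycles of the induced permutation, and $y|_S$ has law $K_{|S|}(x|_S,\cdot)$.

**Step 2: block triangular form.** This step extracts $A_m$. Since $V=V_0\oplus\mathbb R1$, we have $V^{\otimes n}=\bigoplus_{S\subseteq[n]}V_0^{\otimes S}\otimes1$, and the functions depending only on coordinates in $S$ form $\bigoplus_{T\subseteq S}V_0^{\otimes T}\otimes1$. By Step 1, $K_n$ maps the $S$-summand into this sum, acting as $K_{|S|}$. So $K_n$ is block triangular when the sets $S$ are ordered by size. The diagonal block at $S$ with $|S|=m$ is obtained by applying $K_m$ to $V_0^{\otimes m}$ and projecting back to $V_0^{\otimes m}$. That projection is $Q_m$, which is the identity on $V_0^{\otimes m}$ and kills every summand with a factor $1$. Thus the diagonal blocks are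
$$A_m=Q_mK_m|_{V_0^{\otimes m}},$$
each occurring $\binom nm$ times. The characteristic polynomial of $K_n$ is the product of those of the blocks, which is (1). Clearly $A_0=(1)$. As $K_1=J/k$ kills $V_0$, we get $A_1=0$.

**Step 3: the criterion.** This step compares (1) with a single binomial. For $\rho=1$: $\alpha_0(1)=1$, and $\operatorname{mult}_{K_n}(1)=1$ for $n\ge1$ by ergodicity, so (1) forces $\alpha_m(1)=0$ for $m\ge1$. The multiplicity of $1$ is $1\cdot\binom n0$, and $1$ is never an eigenvalue of two different $A_m$.

Let $\rho\ne0,1$ be an eigenvalue of some $K_n$, so that $\alpha_0(\rho)=\alpha_1(\rho)=0$. If exactly one $\alpha_b(\rho)$ is nonzero, the multiplicity is $\alpha_b(\rho)\binom nb$, as conjectured. Conversely, suppose $\sum_{m\ge2}\alpha_m(\rho)\binom nm=a\binom nb$ for all $n\ge1$. Both sides are not identically $0$, so $a\ne0$ and $b\ge0$. Putting $n=1$ gives $a\binom1b=0$, hence $b\ge2$. The matrix with entries $\binom nm$ is unitriangular, so putting $n=2,3,4,\dots$ in turn determines all coefficients. Hence $\alpha_m(\rho)=0$ for $m\ne b$. Finally, a number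 $\rho\neq 0$ that is an eigenvalue of some $A_m$ is an eigenvalue of some $K_n$, by (1). This proves Theorem 1. $\square$

In this language Section 1 says that $A_2$ has the single nonzero eigenvalue $\rho_2$, and $A_3$ has the single nonzero eigenvalue $\rho_3$ (none if $k=2$).

## 3. Two letters: Beta moments

For $k=2$ each $A_m$ is a $1\times1$ matrix, because $V_0$ is a line. We compute it.

A random probability vector $(D_1,\dots,D_k)$ has the Dirichlet law with parameters $(\frac1k,\dots,\frac1k)$ if its moments are
$$\mathbb E\prod_aD_a^{n_a}=\frac{\prod_a\frac1k(\frac1k+1)\cdots(\frac1k+n_a-1)}{N!},\qquad N=\sum_an_a;$$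
the denominator is the rising factorial $1\cdot2\cdots N$ of the parameter sum $1$. For $k=2$ this is $(B,1-B)$ with $B$ of law Beta$(\frac12,\frac12)$, which has a density on $(0,1)$.

**Step 1: $K_n$ as a mean of tensor powers.** For every $k$ we show $K_n=\mathbb E[D^{\otimes n}]$, where $D$ is a random $k\times k$ matrix whose rows are independent with the Dirichlet law above. Take a level set of $x$ with $N$ points. The probability of producing on it a given word in which letter $a$ appears $n_a$ times is obtained by summing over the permutations that preserve this word: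
$$\frac1{N!}\prod_a\sum_{s\in S_{n_a}}k^{-(\text{number of cycles of }s)}=\frac1{N!}\prod_a\tfrac1k\bigl(\tfrac1k+1\bigr)\cdots\bigl(\tfrac1k+n_a-1\bigr).$$
Here we used $\sum_{s\in S_n}\theta^{\text{number of cycles of } s}=\theta(\theta+1)\cdots(\theta+n-1)$. The right side is the Dirichlet moment. Distinct level sets of $x$ are treated independently and correspond to distinct rows of $D$. Hence $K_n(x,y)=\mathbb E\prod_iD(x_i,y_i)$.

**Step 2: the scalar $A_m$ for $k=2$.** Let $\chi=(1,-1)$, which spans $V_0$. Then $A_m\chi^{\otimes m}=\mathbb E[(HD\chi)^{\otimes m}]$. Subtracting from $D\chi$ its mean gives $HD\chi=\frac12\bigl((D\chi)(0)-(D\chi)(1)\bigr)\chi$. With $B=D(0,0)$ and $B'=D(1,0)$ we have $(D\chi)(0)=2B-1$ and $(D\chi)(1)=2B'-1$. So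
$$A_m=\mathbb E[(B-B')^m],\qquad B,B'\text{ independent Beta}(\tfrac12,\tfrac12).$$
Check: $B$ has variance $\frac18$, so $A_2=\frac14$, which is $\rho_2$ at $k=2$.

**Step 3: separation.** For odd $m$ the scalar is $0$ by symmetry. For even $m$ it is positive and strictly decreasing in $m$, because $0<|B-B'|<1$ almost surely. So no nonzero number is an eigenvalue of two different $A_m$, and Theorem 3 follows from Theorem 1, with $a_\rho=1$. $\square$

The hope is now clear: for larger $k$, show that the eigenvalues of $A_m$ are separated by size as $m$ grows. To see what happens we need a handle on $A_m$.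

## 4. Factoring $A_m$ through set partitions

Order the set partitions of $[m]$ by refinement: $p\le q$ if $p$ refines $q$. Write $|p|$ for the number of blocks, $p\vee q$ for the join, and $\mu$ for the Möbius function of this lattice; we shall need only $\mu(q,q)=1$ and $\mu(q,q')=-1$ when $q'$ arises from $q$ by merging two blocks. The *type* of $p$ is the integer partition of $m$ formed by its block sizes. Let $\Pi^*$ be the set of partitions of $[m]$ without singleton blocks. For $m=4$, $\Pi^*$ consists of $1234$ and of $12|34$, $13|24$, $14|23$.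

For $x\in C_k^m$ let $\ker x$ be the partition of $[m]$ into the level sets of $x$. For a partition $p$ put
$$\delta_p(x)=\mathbf 1[x\text{ is constant on the blocks of }p],\qquad e_p=Q_m\delta_p,\qquad \varphi_p(f)=k^{-|p|}\sum_{y:\,\delta_p(y)=1}f(y).$$
So $\varphi_p(f)$ is the mean of $f$ over the words that are constant on the blocks of $p$.

**Step 1: singletons drop out.** If $\{i\}$ is a block of $p$, then $\delta_p$ does not depend on coordinate $i$, and $H1=0$ gives $e_p=0$. For $f\in V_0^{\otimes m}$ the sum over $y_i$ gives $\varphi_p(f)=0$.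

**Step 2: $K_m$ in terms of the $\varphi_p$.** The chain first chooses $s$, then $y$ uniformly among the words constant on the cycles of $s$. A permutation $s$ lies in $G_x$ if and only if its cycle partition refines $\ker x$. There are $\prod_{B\in p}(|B|-1)!$ permutations with cycle partition $p$. Hence for $f\in V_0^{\otimes m}$
$$(K_mf)(x)=\sum_{p\in\Pi^*}w(\ker x,p)\,\varphi_p(f),\qquad w(q,p)=\frac{\prod_{B\in p}(|B|-1)!}{\prod_{C\in q}|C|!}\ \text{ if }p\le q, \tag{2}$$
and $w(q,p)=0$ otherwise.

**Step 3: Möbius inversion.** We want to apply $Q_m$ to (2), so we express the dependence on $\ker x$ by the functions $\delta_{q'}$. Since $\delta_q(x)=1$ if and only if $\ker x\ge q$, we have $\delta_q=\sum_{q'\ge q}\mathbf 1[\ker x=q']$, and inversion gives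
$$\mathbf 1[\ker x=q]=\sum_{q'\ge q}\mu(q,q')\,\delta_{q'}(x). \tag{3}$$
Insert this in (2) and apply $Q_m$, using Step 1:
$$A_mf=\sum_{q'\in\Pi^*}e_{q'}\sum_{p\le q\le q'}\mu(q,q')\,w(q,p)\,\varphi_p(f).$$

**Step 4: the factorization.** Let $U=\mathbb R^{\Pi^*}=\bigoplus_\tau M_\tau$, where $\tau$ runs over the integer partitions of $m$ with no part $1$ and $M_\tau$ is the permutation module of $S_m$ on the set partitions of type $\tau$. Define
$$\varphi:V_0^{\otimes m}\to U,\ f\mapsto(\varphi_p(f))_p,\qquad \varepsilon:U\to V_0^{\otimes m},\ u\mapsto\sum_qu_qe_q,\qquad (Wu)_{q'}=\sum_{p\le q\le q'}\mu(q,q')w(q,p)u_p .$$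
These maps commute with $S_m$, and Step 3 says $A_m=\varepsilon W\varphi$. Put $G=\varphi\varepsilon$, that is $G(p,q)=\varphi_p(e_q)$. For linear maps $X,Y$ in opposite directions, $XY$ and $YX$ have the same nonzero eigenvalues with the same algebraic multiplicities. Therefore
$$\text{the nonzero eigenvalues of }A_m\text{ are those of }WG\text{ on }U. \tag{4}$$

Explicitly, $G(p,q)=k^{-|p|}\sum_{y,z}\prod_{i=1}^mH(y_i,z_i)$, where $y$ runs over the words constant on the blocks of $p$ and $z$ over those constant on the blocks of $q$.

*Checks.* For $m=2$, $U$ is a line, $W=\frac{1!}{2!}=\frac12$ and $G=\frac1k\sum_{a,b}H(a,b)^2=\frac1k\operatorname{tr}H=\frac{k-1}k$; we recover $\rho_2$. For $m=3$, $U$ is a line, $W=\frac{2!}{3!}=\frac13$ and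
$$G=\tfrac1k\sum_{a,b}H(a,b)^3=\bigl(1-\tfrac1k\bigr)^3-\frac{k-1}{k^3}=\frac{(k-1)(k-2)}{k^2}=\frac{(k)_3}{k^3};$$
we recover $\rho_3$.

## 5. Length four: sizes interleave and irrational eigenvalues appear

For $m=4$ the space $U$ has dimension $1+3$. The vectors of $M_{(2,2)}$ with coordinate sum $0$ form a copy of the two-dimensional module $S^{(2,2)}$, and the vectors that are constant on each type form a two-dimensional space on which $S_4$ acts trivially.

*The two-dimensional irreducible part.* For $p=q$ of type $(2,2)$, $G(p,p)=\bigl(\frac{k-1}k\bigr)^2$. For $p\ne q$ of type $(2,2)$ the four factors $H$ run around a 4-cycle, so $G(p,q)=k^{-2}\operatorname{tr}H^4=\frac{k-1}{k^2}$. On vectors of sum $0$ in $M_{(2,2)}$ the part of $G$ within $M_{(2,2)}$ is therefore the scalar $\frac{(k-1)^2-(k-1)}{k^2}=\frac{(k)_3}{k^3}$. The component in type $(4)$ vanishes because $G(1234,q)$ is the same for the three $q$. Similarly $W$ acts there as $w(q,q)=\frac14$. So $A_4$ has the eigenvalue $\frac{(k)_3}{4k^3}$ if $k\ge3$, a product formula just like $\rho_2=\frac{(k)_2}{2k^2}$ and $\rho_3=\frac{(k)_3}{3k^3}$.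

*The trivial part.* Describe a vector by its value $a$ on $1234$ and $b$ on each of the three pairings. For $p$ of type $(2,2)$ below $q'=1234$ the coefficient in $W$ is $\mu(p,q')w(p,p)+w(q',p)=-\frac14+\frac1{24}=-\frac5{24}$. Hence $W(a,b)=\bigl(\frac a4-\frac58b,\frac b4\bigr)$. For $G$ we use $\sum_zH(y,z)^2=H(y,y)=\frac{k-1}k$, and take $k=4$. Then $G(1234,1234)=(\frac34)^4+\frac3{256}=\frac{21}{64}$. For $q$ of type $(2,2)$, $G(1234,q)=\frac9{16}$ and $G(q,1234)=\frac1{16}\cdot4\cdot\frac9{16}=\frac9{64}$. Within type $(2,2)$ the row sum is $\frac9{16}+2\cdot\frac3{16}=\frac{15}{16}$. So on the trivial part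
$$W=\begin{pmatrix}\frac14&-\frac58\\0&\frac14\end{pmatrix},\qquad G=\begin{pmatrix}\frac{21}{64}&\frac{27}{16}\\[2pt]\frac9{64}&\frac{15}{16}\end{pmatrix},\qquad \operatorname{tr}WG=\frac{42-45+120}{512}=\frac{117}{512},\qquad\det WG=\frac1{16}\cdot\frac9{128}=\frac9{2048}.$$
The eigenvalues are $\frac{117\pm\sqrt{9081}}{1024}$, since $117^2-4608=9081$. As $95^2=9025<9081<9216=96^2$, they are irrational.

Two plans break here. First, separation by size is gone: for $k=4$, $A_3$ has the eigenvalue $\rho_3=\frac18$, while the larger eigenvalue above exceeds $\frac{117+95}{1024}=\frac{212}{1024}>\frac18$. Secondly, one cannot simply list the eigenvalues of $A_m$ as formulas of the type $\frac{(k)_b}{ck^b}$ and compare them, since as soon as an irreducible module occurs twice in $U$ a genuine matrix must be diagonalized.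

But to disprove the conjecture we do not need all eigenvalues. We need one from each of two different $A_m$. The example $S^{(2,2)}$ shows where to look: at irreducible modules that occur exactly once in $U$. On such a module $WG$ is a scalar, and we shall prove that this scalar always has the form $\frac{(k)_b}{ck^b}$. If two such scalars, from different $m$, are $\frac{(k)_{b+1}}{ck^{b+1}}$ and $\frac{(k)_b}{c'k^b}$, then they are equal when $\frac{k-b}k=\frac c{c'}$. This is a linear equation for $k$, and it has a positive solution as soon as $c<c'$. So we want two modules of multiplicity one with values of $b$ that differ by one, and with $c<c'$ such that the solution $k$ is an integer.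

## 6. Modules that occur once, and the scalar $(k)_b/(c\,k^b)$

We use the following textbook facts. All modules are over $\mathbb R$. Partitions $\lambda\vdash m$ index the irreducible modules $S^\lambda$ of $S_m$ (Specht modules), with $S^{(m)}$ trivial; every $S_m$-endomorphism of $S^\lambda$ is a scalar (Schur's lemma; Specht modules are absolutely irreducible). So if $S^\lambda$ occurs exactly once in a module, every equivariant endomorphism of that module maps this copy to itself by a scalar. The number of parts of $\lambda$ is $\ell(\lambda)$.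

**Proposition 4.** Suppose $S^\lambda$ occurs in $U$ with total multiplicity one, inside $M_\tau$. Let $U_\lambda\subset M_\tau$ be that copy and $c=\prod_i\tau_i$. Then there is an integer $b$ with $1\le b\le m$, independent of $k$, such that $G$ acts on $U_\lambda$ as $\gamma=(k)_b/k^b$ for all $k$. If $\gamma\ne0$, then $\frac{(k)_b}{c\,k^b}$ is an eigenvalue of $A_m$.

**Step 1: the scalar of $W$.** We show $W=\frac1c$ on $U_\lambda$, so that only $G$ remains. Both $W$ and $G$ act on $U_\lambda$ by scalars. Let $u\in U_\lambda$ and let $q'$ have type $\tau$. Only $p$ of type $\tau$ have $u_p\neq0$; then $p\le q'$ and $|p|=|q'|$ give $p=q=q'$ in the sum that defines $(Wu)_{q'}$. So $(Wu)_{q'}=w(q',q')u_{q'}=u_{q'}\prod_B\frac{(|B|-1)!}{|B|!}=u_{q'}/c$. If $\gamma$ is the scalar of $G$, then $WG=\gamma/c$ on $U_\lambda$, and by (4) this is an eigenvalue of $A_m$ when $\gamma\ne0$.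

**Step 2: for each $k$, $\gamma$ lies in a short list.** We show
$$\gamma\in\{0\}\cup\{(k)_b/k^b:1\le b\le m\}. \tag{5}$$
The device is a second operator which is built from the same $G$ but is easy to diagonalize. Let $\eta:C_k\to C_k$ be a uniformly random map and put $(R_mf)(x)=\mathbb Ef(\eta\circ x)$ for $f\in V^{\otimes m}$. The word $\eta\circ x$ is a uniform word constant on the level sets of $x$, so $(R_mf)(x)=\varphi_{\ker x}(f)$. Clearly $R_m$ preserves the functions that depend only on the coordinates in $S$, for each $S$. So, as in Section 2, $Q_mR_m|_{V_0^{\otimes m}}$ is a diagonal block of a block triangular form of $R_m$, and its eigenvalues are eigenvalues of $R_m$. For $f\in V_0^{\otimes m}$, (3) gives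
$$Q_mR_mf=\sum_{q'\in\Pi^*}e_{q'}\sum_{p\le q'}\mu(p,q')\varphi_p(f)=\varepsilon W'\varphi f,\qquad (W'u)_{q'}=\sum_{p\le q'}\mu(p,q')u_p .$$
The argument of Step 1 shows that $W'$ acts on $U_\lambda$ as $\mu(q',q')=1$. So $W'G=\gamma$ on $U_\lambda$. If $\gamma\ne0$, then $\gamma$ is an eigenvalue of $\varepsilon W'\varphi$, hence of $R_m$.

It remains to find the nonzero eigenvalues of $R_m$. Let $p$ now run over all set partitions of $[m]$, and put $\tilde\varphi(f)=(\varphi_p(f))_p$ and $\tilde\varepsilon(u)(x)=u_{\ker x}$. Then $R_m=\tilde\varepsilon\tilde\varphi$ has the same nonzero eigenvalues as $\tilde\varphi\tilde\varepsilon$, and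
$$(\tilde\varphi\tilde\varepsilon u)_p=k^{-|p|}\sum_{y:\,\ker y\ge p}u_{\ker y}=\sum_{q\ge p}\frac{(k)_{|q|}}{k^{|p|}}\,u_q,$$
because there are $(k)_{|q|}$ words $y$ with $\ker y=q$. This matrix is triangular for refinement, with diagonal entries $(k)_{|p|}/k^{|p|}$. This proves (5).

**Step 3: $G$ as a polynomial in $1/k$.** So far the index $b$ might change with $k$. To exclude this we expand $G$. For partitions $p,q$ let $\Gamma(p,q)$ be the bipartite multigraph whose vertices are the blocks of $p$ and the blocks of $q$, with one edge for each $i\in[m]$ joining the block of $p$ and the block of $q$ that contain $i$. Its components correspond to the blocks of $p\vee q$. For example, $p=123|45$ and $q=124|35$ give four vertices $A=123$, $B=45$, $C=124$, $D=35$ and the edges $AC$ (for $i=1,2$), $AD$ (for $3$), $BC$ (for $4$), $BD$ (for $5$).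

In $G(p,q)=k^{-|p|}\sum_{y,z}\prod_i\bigl(\delta(y_i,z_i)-\frac1k\bigr)$ expand the product, and let $F$ be the set of indices where $-\frac1k$ is chosen. The pairs $(y,z)$ are labelings of the vertices of $\Gamma(p,q)$. The conditions $y_i=z_i$ for $i\notin F$ say that the labeling is constant on the components of $\Gamma(p,q)\setminus F$. With $\operatorname{comp}(F)$ the number of these components,
$$G(p,q)=\sum_{F\subseteq[m]}(-1)^{|F|}k^{\,\operatorname{comp}(F)-|F|-|p|}. \tag{6}$$
Removing one edge raises the number of components by at most one, so $\operatorname{comp}(F)\le|p\vee q|+|F|$. Hence every exponent in (6) is at most $|p\vee q|-|p|\le0$, and $G(p,q)$ is a polynomial in $1/k$. Equality $\operatorname{comp}(F)=|p\vee q|+|F|$ holds if and only if every edge of $F$ is a bridge (an edge whose removal disconnects its component). Indeed, if some edge of $F$ is not a bridge, remove it first and nothing is gained; and a bridge remains a bridge after other edges are removed.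

**Step 4: the constant term.** Let $p,q\in\Pi^*$ have the same type. A constant term in (6) requires $|p\vee q|=|p|$, so $p\vee q=p$, so $q\le p$, so $q=p$. For $q=p$ the graph consists of bundles of $|B|\ge2$ parallel edges, one bundle for each block $B$, and has no bridges. So only $F=\emptyset$ contributes, and the constant term is $1$. Hence on $M_\tau$ we have $G(p,q)=\delta_{pq}+O(1/k)$, with polynomials in $1/k$.

**Step 5: one $b$ for all $k$.** The space $U_\lambda\subset M_\tau$ does not depend on $k$. Fix $v\in U_\lambda$ and $p$ of type $\tau$ with $v_p\ne0$. Then $\gamma=(Gv)_p/v_p=\sum_qG(p,q)v_q/v_p$ is a polynomial in $1/k$ with constant term $1$. By (5) and the pigeonhole principle, one of the finitely many possibilities in (5) holds for infinitely many $k$. It is not $0$, as $\gamma\to1$ when $k\to\infty$. So for some $b$ with $1\le b\le m$ we have $\gamma=(k)_b/k^b=\prod_{i<b}(1-i/k)$ for infinitely many $k$. Both sides are polynomials in $1/k$, so they are equal for all $k$. $\square$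

We saw $b=2,3,3$ for $\lambda=(2),(3),(2,2)$ in Sections 4 and 5.

## 7. The coefficient of $1/k$ and the sum of all transpositions

Since $\gamma=\prod_{i=1}^{b-1}(1-\frac ik)$, the coefficient of $1/k$ in $\gamma$ is $-\binom b2$, and for $b\ge1$ the number $\binom b2$ determines $b$. So it suffices to know $G$ on $M_\tau$ to first order in $1/k$. We do this for types with parts $2$ and $3$ only. Let $\tau=(3^{n_3},2^{n_2})$, $m=3n_3+2n_2$, and $\ell=n_3+n_2$ the number of blocks. The outcome will be a formula for $b$ in terms of contents. For a partition $\lambda$ put $\mathrm{ct}(\lambda)=\sum_{(i,j)\in\lambda}(j-i)$. The sum $T$ of all transpositions of $S_m$ acts on $S^\lambda$ as the scalar $\mathrm{ct}(\lambda)$; for example $\mathrm{ct}((m))=\binom m2$, as it must be on the trivial module.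

**Step 1: the coefficient of $1/k$ in $G(p,q)$.** Let $p,q$ have type $\tau$. We read off (6) in three cases.

If $p=q$, the graph consists of $\ell$ bundles of two or three parallel edges. If $F$ contains exactly $f$ full bundles, then $\operatorname{comp}(F)=\ell+f$ and the exponent is $f-|F|$, with $|F|\ge2f$. Exponent $-1$ means $|F|=f+1\geq 2f$, so $f\le1$. For $f=0$ we get $|F|=1$, which gives $m$ terms with sign $-$. For $f=1$ we get $|F|=2$, so $F$ is a full bundle of two edges, which gives $n_2$ terms with sign $+$. The coefficient is $-(m-n_2)$.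

If $|p\vee q|=\ell-1$, the exponent is $-1$ if and only if $\operatorname{comp}(F)=|p\vee q|+|F|$, that is, if and only if $F$ is a set of bridges. The coefficient is $\sum_{F\subseteq\text{bridges}}(-1)^{|F|}$, which is $1$ if $\Gamma(p,q)$ has no bridge and $0$ otherwise.

If $|p\vee q|\le\ell-2$, all exponents are at most $-2$ and the coefficient is $0$.

So on $M_\tau$ the coefficient of $1/k$ is $-(m-n_2)I+X$, where $X(p,q)=1$ if $|p\vee q|=\ell-1$ and $\Gamma(p,q)$ is bridgeless, and $X(p,q)=0$ otherwise.

**Step 2: which $q$ are neighbors of $p$ in $X$.** We want to recognize $X$ as a sum over transpositions. Let $|p\vee q|=\ell-1$. Exactly one block of $p\vee q$ is a union of two $p$-blocks, and the others are single $p$-blocks; the same holds for $q$. A single $p$-block has at most $3$ points, and a union of two $q$-blocks has at least $4$. So the same block $N$ of $p\vee q$ splits for $p$ and for $q$, and $p,q$ agree outside $N$. Thus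
$$N=A\sqcup B=C\sqcup D,\quad A,B\in p,\ C,D\in q,\quad \{|A|,|B|\}=\{|C|,|D|\}\text{ as multisets},\quad \{A,B\}\ne\{C,D\}.$$
Conversely every such choice gives $|p\vee q|=\ell-1$. Outside $N$ the graph consists of bundles of at least two edges, so bridges can occur only on $N$.

Sizes $2,2$: there are two choices of $q$. The edges are $AC,AD,BC,BD$, a 4-cycle, so the graph is bridgeless. Each of the two $q$ is obtained from $p$ by exactly two of the four transpositions that exchange a point of $A$ with a point of $B$. (From $12|34$, both $(2\,3)$ and $(1\,4)$ lead to $13|24$.)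

Sizes $3,2$, with $|A|=|C|=3$: if $B\cap D=\emptyset$, then $D\subset A$ and $B\subset C$, so $|A\cap C|=1$, and the edge $AC$ is a bridge. If $|B\cap D|=1$, the edges are $AC$ twice, $AD$, $BD$, $BC$, so the graph is a 4-cycle with one edge doubled, and is bridgeless. In that case $D=(B\setminus\{\beta\})\cup\{\alpha\}$ with $\alpha\in A$, $\beta\in B$. So these six $q$ correspond bijectively to the six transpositions $(\alpha\,\beta)$ between $A$ and $B$.

Sizes $3,3$: name $C,D$ so that $|A\cap C|=2$. The edges are $AC$ twice, $AD$, $BC$, $BD$ twice, so the graph is bridgeless. Here $C=(A\setminus\{\alpha\})\cup\{\beta\}$, so these nine $q$ correspond bijectively to the nine transpositions between $A$ and $B$.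

**Step 3: comparison with $T$.** Let $X_{22}$ be the part of $X$ from sizes $2,2$. A transposition inside a block fixes $p$, and there are $3n_3+n_2$ of those. A transposition between two blocks moves $p$ to one of its neighbors in $X$, and each neighbor is reached once, except that in the case of sizes $2,2$ it is reached twice. Hence on $M_\tau$
$$T=(3n_3+n_2)I+X+X_{22}. \tag{7}$$

**Step 4: the formula for $b$.** Let $U_\lambda\subset M_\tau$ be as in Proposition 4. The map $X_{22}$ commutes with $S_m$, so it acts on $U_\lambda$ as a scalar $\xi$. By (7), $X$ acts as $\mathrm{ct}(\lambda)-3n_3-n_2-\xi$. Comparing coefficients of $1/k$ in $\gamma v_p=\sum_qG(p,q)v_q$ gives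
$$\binom b2=(m-n_2)-\bigl(\mathrm{ct}(\lambda)-3n_3-n_2-\xi\bigr)=6n_3+2n_2-\mathrm{ct}(\lambda)+\xi. \tag{8}$$

**Step 5: the scalar $\xi$.** A partition of type $\tau$ is a choice of the $3n_3$ points covered by triples, a partition of these points into triples, and a partition of the remaining points into pairs. So
$$M_\tau=\operatorname{Ind}_{S_{3n_3}\times S_{2n_2}}^{S_m}\bigl(M_{(3^{n_3})}\otimes M_{(2^{n_2})}\bigr),$$
and $X_{22}$, which only changes pairs, is induced from $1\otimes X_{22}$. Let $t=n_2$. It is a textbook fact that
$$M_{(2^t)}=\bigoplus_{\kappa\vdash t}S^{2\kappa},\qquad 2\kappa=(2\kappa_1,2\kappa_2,\dots), \tag{9}$$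
i.e. $h_t[h_2]=\sum_{\kappa\vdash t}s_{2\kappa}$ (Macdonald, *Symmetric Functions and Hall Polynomials*, I.5 and I.8, examples). On $M_{(2^t)}$ equation (7) reads $T=t+2X_{22}$, since there $X=X_{22}$. So $X_{22}$ acts on $S^{2\kappa}$ as $\frac12(\mathrm{ct}(2\kappa)-t)$. It acts by the same scalar on the part of $M_\tau$ induced from $M_{(3^{n_3})}\otimes S^{2\kappa}$. We shall need $\kappa=(1^t)$. Row $i$ of $(2^t)$ contributes $(1-i)+(2-i)=3-2i$ to the content, so $\mathrm{ct}((2^t))=3t-t(t+1)=2t-t^2$, and
$$\xi=\tfrac12\bigl(2t-t^2-t\bigr)=-\binom t2\qquad\text{if }U_\lambda\text{ lies in the part induced from }M_{(3^{n_3})}\otimes S^{(2^t)}. \tag{10}$$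

*Checks.* For $\lambda=\tau=(3)$, (8) gives $6-3+0=3$, so $b=3$. For $\lambda=\tau=(2,2)$ we have $\mathrm{ct}=0$ and $\xi=-1$, and (8) gives $4-0-1=3$, so $b=3$. Both agree with the direct computations.

## 8. The shapes $(3,2^{r-2})$ and $(5,3,2^{r-5},1,1)$

We now look for modules of total multiplicity one. The tool is that long shapes fit in few types. The Young permutation module of type $\tau$, on ordered set partitions with block sizes $\tau_1,\tau_2,\dots$, contains $S^\lambda$ only if $\lambda\trianglerighteq\tau$ in dominance order, and then $\ell(\lambda)\le\ell(\tau)$. Forgetting the order of the blocks, $M_\tau$ embeds in it by pulling functions back. So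
$$S^\lambda\subset M_\tau\ \Longrightarrow\ \ell(\lambda)\le\ell(\tau). \tag{11}$$
The parts of the relevant $\tau$ are at least $2$. So if $\ell(\lambda)$ is close to $m/2$, only a handful of $\tau$ remain.

To compute in them, pass to Frobenius characteristics: $S^\lambda$ becomes the Schur function $s_\lambda$, induction becomes the product, and $M_\tau$ becomes $\prod_jh_{n_j}[h_j]$, where $n_j$ is the multiplicity of the part $j$ in $\tau$. The Pieri rules say that $h_js_\kappa$ is the sum of the $s_\lambda$ with $\lambda/\kappa$ a horizontal strip of size $j$ (at most one cell in each column, i.e. $\lambda_1\ge\kappa_1\ge\lambda_2\ge\kappa_2\ge\cdots$), and $e_js_\kappa$ is the sum of the $s_\lambda$ with $\lambda/\kappa$ a vertical strip of size $j$ (at most one cell in each row). Finally, if $s_\lambda$ occurs in $s_\alpha s_\beta$, then $\ell(\lambda)\le\ell(\alpha)+\ell(\beta)$. Indeed $s_\alpha s_\beta$ is a constituent of $\prod_ih_{\alpha_i}\prod_jh_{\beta_j}$, the characteristic of a Young permutation module with $\ell(\alpha)+\ell(\beta)$ parts.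

Let $r\ge5$ throughout, so that both shapes make sense.

**Step 1: $\lambda=(3,2^{r-2})$, $m=2r-1$, has multiplicity one.** Here $\ell(\lambda)=r-1$. If $\tau\vdash 2r-1$ has parts $\ge2$ and $\ell(\tau)\ge r-1$, the excesses $\tau_i-2\ge0$ add up to $2r-1-2\ell(\tau)$. So $\ell(\tau)=r-1$, the total excess is $1$, and $\tau=(3,2^{r-2})$. By (9) the characteristic of $M_\tau$ is $h_3\sum_{\kappa\vdash r-2}s_{2\kappa}$. For $\lambda/2\kappa$ to be a horizontal strip we need $2\kappa_i\ge\lambda_{i+1}=2$ for $1\le i\le r-2$. As $|\kappa|=r-2$, this forces $\kappa=(1^{r-2})$. Then $\lambda/(2^{r-2})$ has the cells $(1,3)$, $(r-1,1)$, $(r-1,2)$, in three different columns, so it is a horizontal strip. The multiplicity is one, the copy comes from $S^{(2^t)}$ with $t=r-2$, and $c=3\cdot2^{r-2}$.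

**Step 2: its eigenvalue.** We apply (8) and (10) with $n_3=1$, $n_2=t=r-2$. The first row has content sum $3$, and row $i+1$, for $1\le i\le r-2$, has content sum $1-2i$. So
$$\mathrm{ct}(\lambda)=3+\sum_{i=1}^{r-2}(1-2i)=3+(r-2)-(r-1)(r-2)=r+1-(r-1)(r-2).$$
Hence
$$\binom b2=6+2(r-2)-(r+1)+(r-1)(r-2)-\frac{(r-2)(r-3)}2=(r+1)+\frac{(r-2)(r+1)}2=\binom{r+1}2,$$
so $b=r+1$. By Proposition 4,
$$\frac{(k)_{r+1}}{3\cdot2^{r-2}k^{r+1}}\ \text{ is an eigenvalue of }A_{2r-1}\text{ for all }k\ge r+1. \tag{12}$$

**Step 3: $\lambda=(5,3,2^{r-5},1,1)$, $m=2r$, has multiplicity one.** The size is $8+2(r-5)+2=2r$, and $\ell(\lambda)=2+(r-5)+2=r-1$. If $\tau\vdash2r$ has parts $\ge2$ and $\ell(\tau)\ge r-1$, the total excess $2r-2\ell(\tau)$ is $0$ or $2$, so $\tau$ is $(2^r)$, $(4,2^{r-2})$ or $(3,3,2^{r-3})$.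

*Type $(2^r)$.* By (9) only shapes $2\kappa$ occur, and $\lambda$ has odd parts. So $\lambda$ does not occur.

*Type $(4,2^{r-2})$.* The characteristic is $h_4\sum_{\kappa\vdash r-2}s_{2\kappa}$. A horizontal strip $\lambda/2\kappa$ needs $2\kappa_i\ge\lambda_{i+1}\ge1$ for $1\le i\le r-2$, which forces $\kappa=(1^{r-2})$. But it also needs $2\kappa_1\ge\lambda_2=3$, while $2\kappa_1=2$. So $\lambda$ does not occur.

*Type $(3,3,2^t)$ with $t=r-3$.* We use $h_2[h_3]=s_6+s_{42}$ (Macdonald, I.8). This can also be seen from dimensions. The module $M_{(3,3)}$ has dimension $10$, contains the trivial module, and lies in the Young permutation module of type $(3,3)$, which is $S^{(6)}\oplus S^{(5,1)}\oplus S^{(4,2)}\oplus S^{(3,3)}$ of dimensions $1,5,9,5$. The remaining dimension $9$ can only be $S^{(4,2)}$. So the characteristic of $M_\tau$ is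
$$(s_6+s_{42})\sum_{\kappa\vdash t}s_{2\kappa}.$$
Since $\ell(\lambda)=t+2$, subadditivity of lengths excludes $s_6s_{2\kappa}$, of length at most $1+t$, and excludes $s_{42}s_{2\kappa}$ unless $\ell(\kappa)=t$, i.e. $\kappa=(1^t)$. It remains to find the coefficient of $s_\lambda$ in $s_{42}s_{(2^t)}$. By the dual Jacobi–Trudi formula $s_{(2^t)}=e_t^2-e_{t+1}e_{t-1}$. By Pieri, the coefficient of $s_\lambda$ in $s_{42}e_se_{2t-s}$ is the number of partitions $\nu$ such that $\nu/(4,2)$ is a vertical strip of size $s$ and $\lambda/\nu$ is a vertical strip.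

Write $\lambda=(5,3,2^{t-2},1,1)$; here $t\ge2$. Each row grows by at most one in each of the two stages. So $\nu_1=4+v$ and $\nu_2=2+w$ with $v,w\in\{0,1\}$. Rows $3\le i\le t$ grow from $0$ to $2$, so $\nu_i=1$. Rows $t+1,t+2$ grow from $0$ to $1$, and $\nu$ is a partition, so $(\nu_{t+1},\nu_{t+2})\in\{(0,0),(1,0),(1,1)\}$, with sum $u\in\{0,1,2\}$. Every such choice is admissible, and $s=(t-2)+u+v+w$.

For $s=t$ we need $u+v+w=2$: there is $1$ solution with $u=0$, there are $2$ with $u=1$, and $1$ with $u=2$, so $4$ in total. For $s=t+1$ we need $u+v+w=3$: there is $1$ solution with $u=1$ and there are $2$ with $u=2$, so $3$ in total. The coefficient is $4-3=1$.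

Thus the total multiplicity of $S^\lambda$ in $U$ is one, the copy comes from $S^{(2^t)}$ with $t=r-3$, and $c=9\cdot2^{r-3}$.

**Step 4: its eigenvalue.** We apply (8) and (10) with $n_3=2$, $n_2=t=r-3$. The rows of $\lambda$ have content sums $10$ and $0$, then $3-2i$ for $3\le i\le r-3$ (no such rows if $r=5$), then $3-r$ and $2-r$. Since $\sum_{i=3}^{r-3}(3-2i)=3(r-5)-r(r-5)=-(r-5)(r-3)$,
$$\mathrm{ct}(\lambda)=10-(r-5)(r-3)+5-2r=6r-r^2 .$$
Hence
$$\binom b2=12+2(r-3)-6r+r^2-\frac{(r-3)(r-4)}2=\frac{r^2-r}2=\binom r2,$$
so $b=r$. By Proposition 4,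
$$\frac{(k)_r}{9\cdot2^{r-3}k^r}\ \text{ is an eigenvalue of }A_{2r}\text{ for all }k\ge r. \tag{13}$$

## 9. The crossing at $k=3r$

**Proof of Theorem 2.** The values of $b$ in (12) and (13) differ by one, and the ratio of the two eigenvalues is
$$\frac{(k)_{r+1}}{3\cdot2^{r-2}k^{r+1}}\cdot\frac{9\cdot2^{r-3}k^r}{(k)_r}=\frac32\cdot\frac{k-r}k,$$
which equals $1$ exactly when $3(k-r)=2k$, i.e. $k=3r$. Let $r\ge5$ and $k=3r$. Then $k\ge r+1$, so (12) and (13) both apply, and the number
$$\rho=\frac{(k)_r}{9\cdot2^{r-3}k^r}=\frac{(k)_{r+1}}{3\cdot2^{r-2}k^{r+1}}\in(0,1)$$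
satisfies $\alpha_{2r-1}(\rho)>0$ and $\alpha_{2r}(\rho)>0$. So $\rho$ is a nonzero eigenvalue of $A_m$ for two different $m$. By Step 3 of the proof of Theorem 1, $\operatorname{mult}_{K_n}(\rho)=\sum_m\alpha_m(\rho)\binom nm$ is not of the form $a\binom nb$.

For $r=5$ and $k=15$ the two expressions are
$$\frac{(15)_6}{24\cdot15^6}=\frac{14\cdot13\cdot12\cdot11\cdot10}{24\cdot15^5},\qquad \frac{(15)_5}{36\cdot15^5}=\frac{14\cdot13\cdot12\cdot11}{36\cdot15^4},$$
and they agree because $\frac{10}{24\cdot15}=\frac1{36}$. Their common value is $\frac{24024}{1822500}=\frac{2002}{151875}$. It is an eigenvalue of $A_9$, through the shape $(3,2,2,2)$, and of $A_{10}$, through the shape $(5,3,1,1)$. $\square$
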